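\title{Gaps in the local cohomology of group cohomology rings}

\begin{abstract}
The local cohomology modules $\mathcal{H}^i$ of the ring $H^*(G;\mathbb{F}_p)$ of a finite group $G$ vanish for $i$ below the depth and above the Krull dimension, and they are nonzero at both ends of this range. We show that they can vanish strictly inside the range. For every prime $p\ge 5$ the wreath product $C_p\wr(C_p\rtimes C_{(p-1)/2})$ and the symmetric group $\Sigma_{p^2}$ have mod $p$ cohomology of depth $2$ and dimension $p$, with $\mathcal{H}^i=0$ for $2<i<p$. More generally, we determine the degrees of nonvanishing for all groups $K\wr(C_p\rtimes Q)$ with $Q\le\mathbb{F}_p^\times$ and $H^*(K;\mathbb{F}_p)$ Cohen--Macaulay of positive dimension.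
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime and $k=\mathbb{F}_p$. For a finite group $G$ write $H_G=H^*(G;k)=H^*(BG;k)$. This is a finitely generated graded-commutative $k$-algebra. Let $\mathfrak{m}$ be its ideal of positive-degree elements and let $\mathcal{H}^i(H_G)=\mathcal{H}^i_{\mathfrak{m}}(H_G)$ be the local cohomology modules, whose definition is recalled in Section~\ref{sec:prelim}. They carry an internal grading, but we only ask whether they vanish, and we put
\[
S(G)=\{\,i:\mathcal{H}^i(H_G)\neq 0\,\}.
\]
The least element of $S(G)$ is the depth of $H_G$, the length of a maximal regular sequence in $\mathfrak{m}$, and the greatest element is the Krull dimension. So $S(G)$ is a single point exactly when $H_G$ is Cohen--Macaulay, and in general it records in which degrees that property fails. It also contains the dimension of every associated prime of $H_G$. These facts say nothing about the remaining degrees, and the following question is stated as open by Cameron~\cite{Cameron}.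

\begin{quote}
\emph{Do there exist a prime $p$, a finite group $G$ and an integer $i$ with $\operatorname{depth}H_G<i<\dim H_G$ and $\mathcal{H}^i(H_G)=0$?}
\end{quote}

In other words, can $S(G)$ fail to be an interval of integers? We call a maximal run of consecutive integers that lie between the depth and the dimension and are missing from $S(G)$ a \emph{gap}.

Commutative algebra alone does not exclude gaps. The ring $k[u,v,w]/(uw,vw,w^2)$ is $k[u,v]\oplus kw$ as a $k[u,v]$-module, so its local cohomology is nonzero exactly in degrees $0$ and $2$. For cohomology rings, however, the first examples point the other way. An elementary abelian group $C_p^n$ has $S=\{n\}$. For direct products $S(G_1\times G_2)=S(G_1)+S(G_2)$ (Lemma~\ref{lem:product}), and a sum of intervals is an interval. The group $C_p\wr C_p$ is a more serious test. A maximal elementary abelian subgroup other than the base group $C_p^p$ meets the base group in elements fixed by a $p$-cycle, that is, in the diagonal $C_p$, so it has rank $2$. By Quillen's theorem the minimal primes therefore account only for the degrees $2$ and $p$. Yet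 $S(C_p\wr C_p)=\{2,3,\dots,p\}$ is the full interval, by Theorem~\ref{thm:formula} below. One might guess from this that the intermediate degrees are always filled. They are not.

For $L\le\Sigma_p$ we write $K\wr L=K^p\rtimes L$, with $L$ permuting the factors.

\begin{theorem}\label{thm:answer}
Let $p\ge5$ and $L=C_p\rtimes C_{(p-1)/2}\le\Sigma_p$. Then $S(C_p\wr L)=\{2,p\}$. So the cohomology ring of $C_p\wr L$ has depth $2$ and dimension $p$, and $\mathcal{H}^i=0$ for all $2<i<p$.
\end{theorem}

For $p=5$ the group is $C_5\wr D_{10}=C_5^5\rtimes D_{10}$, where the dihedral group $D_{10}$ of order $10$ acts naturally on five points. Its cohomology has depth $2$, dimension $5$ and $\mathcal{H}^3=\mathcal{H}^4=0$.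

Theorem~\ref{thm:answer} is a case of a formula for a family of wreath products. The following setting is in force throughout the paper.

\begin{itemize}
\item $K$ is a finite group such that $H_K$ is Cohen--Macaulay of dimension $n\ge1$. That is, $H_K$ is free of finite rank over a polynomial subalgebra $k[\zeta_1,\dots,\zeta_n]$ on homogeneous elements of positive degree, of even degree if $p$ is odd. An example is $K=C_p^n$.
\item $X=\mathbb{F}_p$, and $\Sigma_p$ is the symmetric group on $X$. The group $T=\mathbb{F}_p$ acts on $X$ by translations, a subgroup $Q\le\mathbb{F}_p^\times$ acts by multiplication, and $L=T\rtimes Q\le\Sigma_p$.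
\item $P=K\wr T=K^p\rtimes T$ and $G=K\wr L=P\rtimes Q$.
\item $m=|Q\cap\mathrm{Alt}_p|$ if $p$ is odd, and $m=1$ if $p=2$.
\end{itemize}

For $p$ odd, multiplication by a generator of $\mathbb{F}_p^\times$ is a $(p-1)$-cycle on $X\setminus\{0\}$, which is an odd permutation. Hence $Q\cap\mathrm{Alt}_p=Q\cap(\mathbb{F}_p^\times)^2$, and $m$ divides $(p-1)/2$.

\begin{theorem}\label{thm:formula}
We have $\operatorname{depth}H_G=n+1$, $\dim H_G=pn$, and
\[
S(G)=\{n+1,\;pn\}\cup\{\,n+1+a:\ a\ge1,\ n+1+a<pn,\ m\mid\lceil a/2\rceil\,\}.
\]
Consequently some $i$ strictly between the depth and the dimension has $\mathcal{H}^i(H_G)=0$ if and only if $m\ge2$, and in that case $\mathcal{H}^{n+2}(H_G)=0$. In this family such gaps occur for every $p\ge5$ and never for $p=2,3$.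
\end{theorem}

For instance, $K=C_5^2$ and $L=D_{10}$ give $n=2$, $m=2$ and $S(G)=\{3,6,7,10\}$, with two gaps. The result extends to other permutation groups of degree $p$, to symmetric groups and to products.

\begin{theorem}\label{thm:extensions}
Let $p\ge5$.
\begin{enumerate}
\item[(1)] Let $L'\le\Sigma_p$ have order divisible by $p$, conjugated so that $T\le L'$, and let $Q$ be the stabilizer of $0$ in $N_{L'}(T)$, so that $N_{L'}(T)=T\rtimes Q$ with $Q\le\mathbb{F}_p^\times$. Then $\operatorname{depth}H_{K\wr L'}=n+1$, $\dim H_{K\wr L'}=pn$, and $S(K\wr L')\subseteq S(K\wr(T\rtimes Q))$. In particular $S(C_p\wr\Sigma_p)=S(\Sigma_p\wr\Sigma_p)=\{2,p\}$.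
\item[(2)] $S(\Sigma_{p^2})=\{2,p\}$.
\item[(3)] If $\Gamma$ is a finite group with $S(\Gamma)=\{2,p\}$, then $S(\Gamma^\ell)=\{2\ell+j(p-2):0\le j\le\ell\}$ for every integer $\ell\ge1$. So there can be arbitrarily many gaps, each of length $p-3$.
\end{enumerate}
\end{theorem}

We do not settle whether gaps occur for some group when $p=2$ or $p=3$, or whether they occur for $p$-groups.

The mechanism is this. Since $|Q|$ is prime to $p$, we have $\mathcal{H}^i(H_G)=\mathcal{H}^i(H_P)^Q$. The group $P$ has no gaps, but its intermediate modules can be computed as representations of $Q$: the module $\mathcal{H}^{n+1+a}(H_P)$ is the tensor product of the line $H^a(T;k)$ with a space on which $Q$ acts only through the trivial character and the sign character. On the line $H^a(T;k)$ the group $Q$ acts by the $\lceil a/2\rceil$-th power of a faithful character. When this power is neither trivial nor the sign, no invariants survive. Section~\ref{sec:example} carries this out by hand for $C_5\wr D_{10}$, Sections~\ref{sec:base}--\ref{sec:proof} prove Theorems~\ref{thm:answer} and~\ref{thm:formula}, and Section~\ref{sec:extensions}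 proves Theorem~\ref{thm:extensions}.

\section{Local cohomology and group cohomology}\label{sec:prelim}

\subsection{Local cohomology}

Let $R$ be a commutative, finitely generated, nonnegatively graded $k$-algebra with $R^0=k$, and let $\mathfrak{m}=R^{>0}$. For a homogeneous ideal $I$ and a graded $R$-module $M$, the module $\mathcal{H}^i_I(M)$ is the $i$-th right derived functor of the $I$-torsion functor $M\mapsto\{v\in M: I^Nv=0\text{ for some }N\}$. If $I=(\theta_1,\dots,\theta_s)$ with $\theta_j$ homogeneous, then $\mathcal{H}^i_I(M)=H^i(\check{C}\otimes_RM)$, where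
\[
\check{C}=\bigotimes_{j=1}^s\bigl(R\to R[\theta_j^{-1}]\bigr),\qquad \check{C}^i=\bigoplus_{j_1<\dots<j_i}R[(\theta_{j_1}\cdots\theta_{j_i})^{-1}],
\]
is the \v{C}ech complex, a complex of flat modules in degrees $0,\dots,s$. The complex $\check{C}\otimes_RM$ depends only on the operators $\theta_j$ on $M$ and not on the ring $R$. Short exact sequences of modules give long exact sequences in local cohomology. We use three standard facts, in which $M$ is finitely generated and graded.

\begin{itemize}
\item[(L1)] For $I\subseteq J$ there is a map $\mathcal{H}^i_J(M)\to\mathcal{H}^i_I(M)$, natural in $M$. It is an isomorphism if $I+\operatorname{Ann}M$ and $J+\operatorname{Ann}M$ have the same radical.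
\item[(L2)] If $M\ne0$, then $\mathcal{H}^i_{\mathfrak{m}}(M)$ vanishes for $i<\operatorname{depth}M$ and for $i>\dim M$, and it is nonzero for $i=\operatorname{depth}M$ and for $i=\dim M$. In particular some $\mathcal{H}^i_{\mathfrak{m}}(M)$ is nonzero.
\item[(L3)] If $\mathfrak{p}$ is an associated prime of $M$ and $d=\dim R/\mathfrak{p}$, then $\mathcal{H}^d_{\mathfrak{m}}(M)\ne0$.
\end{itemize}

Fact (L3) follows from local duality. Let $R$ be finite over a graded polynomial subring $R_0$ in $r$ variables and put $\mathfrak{q}=\mathfrak{p}\cap R_0$, an associated prime of $M$ over $R_0$ of height $r-d$. Then $\mathcal{H}^d_{\mathfrak{m}}(M)$ is dual to $\operatorname{Ext}^{r-d}_{R_0}(M,R_0)$, and the localization of this module at $\mathfrak{q}$ is dual to $\mathcal{H}^0_{\mathfrak{q}}(M_{\mathfrak{q}})\neq0$.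

The next lemma lets us compute with any elements over which the module is finite.

\begin{lemma}\label{lem:parameters}
Let $M$ be a graded $R$-module that is finitely generated over the subalgebra generated by homogeneous elements $\theta_1,\dots,\theta_s\in\mathfrak{m}$. Then the natural map $\mathcal{H}^i_{\mathfrak{m}}(M)\to\mathcal{H}^i_{(\theta)}(M)$ is an isomorphism. If $M\ne0$ is free over the polynomial ring on $\theta_1,\dots,\theta_s$, then $\mathcal{H}^i_{\mathfrak{m}}(M)\ne0$ if and only if $i=s$.
\end{lemma}

\begin{proof}
The ring $R/\operatorname{Ann}M$ embeds in $\operatorname{End}_{k[\theta]}(M)$, which is a finitely generated module over the noetherian ring $k[\theta]$. So $R/((\theta)+\operatorname{Ann}M)$ is finite-dimensional over $k$, and $(\theta)+\operatorname{Ann}M$ contains a power of $\mathfrak{m}$. Now (L1) applies. For the last claim, compute $\mathcal{H}^i_{(\theta)}(M)$ over the polynomial ring, where $M$ has depth and dimension $s$, and use (L2).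
\end{proof}

\begin{lemma}\label{lem:invariants}
Let a finite group $Q$ of order prime to $p$ act $R$-linearly on $M$. Then $\mathcal{H}^i_I(M^Q)=\mathcal{H}^i_I(M)^Q$.
\end{lemma}

\begin{proof}
The idempotent $\epsilon=|Q|^{-1}\sum_{q\in Q}q$ is $R$-linear, and on every $kQ$-module its image is the space of invariants. Since $\mathcal{H}^i_I$ is additive, $\mathcal{H}^i_I(\epsilon M)=\epsilon\,\mathcal{H}^i_I(M)$.
\end{proof}

The same idempotent shows that taking $Q$-invariants is exact.

\subsection{Cohomology rings}

Let $\Gamma$ be a finite group. Put $R_\Gamma=H_\Gamma$ if $p=2$, and let $R_\Gamma$ be the even-degree part of $H_\Gamma$ if $p$ is odd. Then $R_\Gamma$ is commutative, central in $H_\Gamma$ and finitely generated, and $H_\Gamma$ is a finitely generated $R_\Gamma$-module. For $p$ odd the elements of odd degree square to zero and do not affect radicals. Depth, dimension, primes and local cohomology of an $H_\Gamma$-module are taken over $R_\Gamma$, with respect to $R_\Gamma^{>0}$. We recall the facts from group cohomology that will be used. Let $\Gamma'\le\Gamma$.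

\begin{itemize}
\item[(G1)] (Evens, Venkov) $H_{\Gamma'}$ is a finitely generated $H_\Gamma$-module via restriction.
\item[(G2)] The transfer $\operatorname{tr}:H_{\Gamma'}\to H_\Gamma$ is $H_\Gamma$-linear, and $\operatorname{tr}\circ\operatorname{res}$ is multiplication by $|\Gamma:\Gamma'|$. If $\Gamma'$ is normal of index prime to $p$, then restriction identifies $H_\Gamma$ with $H_{\Gamma'}^{\Gamma/\Gamma'}$, for the action by conjugation.
\item[(G3)] (Quillen) For a maximal elementary abelian $p$-subgroup $E\le\Gamma$, the elements of $R_\Gamma$ with nilpotent restriction to $E$ form a minimal prime of dimension $\operatorname{rank}E$, and every minimal prime arises in this way.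
\item[(G4)] For $p$ odd, $H_{C_p}=\Lambda[x]\otimes k[y]$ with $x\in H^1=\operatorname{Hom}(C_p,k)$ and $y=\beta x\in H^2$ its Bockstein. For $p=2$, $H_{C_2}=k[y]$ with $|y|=1$.
\end{itemize}

Let $M$ be a finitely generated graded $H_{\Gamma'}$-module and let $\theta_1,\dots,\theta_s$ generate the algebra $R_\Gamma$. By (G1), $M$ is finite over $k[\theta]$, so Lemma~\ref{lem:parameters} shows that the local cohomology of $M$ over $R_{\Gamma'}$ agrees with that over $R_\Gamma$. We therefore write $\mathcal{H}^i(M)$ without a subscript. In our setting $Q$ acts $H_G$-linearly on $H_P$ and $H_G=H_P^Q$, so Lemma~\ref{lem:invariants} gives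
\begin{equation}\label{eq:invariants}
\mathcal{H}^i(H_G)=\mathcal{H}^i(H_P)^Q .
\end{equation}

Two general lemmas describe how $S$ behaves under subgroups of index prime to $p$ and under products.

\begin{lemma}\label{lem:summand}
If $\Gamma'\le\Gamma$ has index prime to $p$, then $S(\Gamma)\subseteq S(\Gamma')$, $\operatorname{depth}H_\Gamma\ge\operatorname{depth}H_{\Gamma'}$ and $\dim H_\Gamma=\dim H_{\Gamma'}$.
\end{lemma}

\begin{proof}
By (G2), the map $|\Gamma:\Gamma'|^{-1}\operatorname{tr}$ is an $H_\Gamma$-linear left inverse of restriction. So $\mathcal{H}^i(H_\Gamma)$ is a direct summand of $\mathcal{H}^i(H_{\Gamma'})$. This gives the inclusion and, by (L2), the inequality. The dimensions agree because restriction is injective and finite.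
\end{proof}

\begin{lemma}\label{lem:product}
$S(\Gamma_1\times\Gamma_2)=S(\Gamma_1)+S(\Gamma_2)$ for finite groups $\Gamma_1,\Gamma_2$.
\end{lemma}

\begin{proof}
We have $H_{\Gamma_1\times\Gamma_2}=H_{\Gamma_1}\otimes_kH_{\Gamma_2}$. Let $\theta_i$ generate $R_{\Gamma_1}$ and let $\theta'_j$ generate $R_{\Gamma_2}$. The tensor product is finite over the elements $\theta_i\otimes1$ and $1\otimes\theta'_j$, so by Lemma~\ref{lem:parameters} its local cohomology is computed by the \v{C}ech complex on these elements. Inverting $\theta\otimes\theta'$ in a tensor product over $k$ is the same as inverting $\theta$ and $\theta'$ in the two factors, so this complex is the tensor product over $k$ of the \v{C}ech complexes of $H_{\Gamma_1}$ and $H_{\Gamma_2}$. The K\"unneth formula gives $\mathcal{H}^s(H_{\Gamma_1\times\Gamma_2})=\bigoplus_{i+j=s}\mathcal{H}^i(H_{\Gamma_1})\otimes\mathcal{H}^j(H_{\Gamma_2})$.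
\end{proof}

\section{The group $C_5\wr D_{10}$}\label{sec:example}

Take $p=5$, $K=C_5$ and $Q=\{1,q\}$ with $q=-1$. Then $L=D_{10}$, $P=C_5\wr C_5$, and $q$ acts on $X=\{0,1,2,3,4\}$ as the permutation $(1\,4)(2\,3)$. We show why $\mathcal{H}^3(H_G)=\mathcal{H}^4(H_G)=0$, quoting from later sections only the structure of the kernel of restriction and the compatibility of the identifications with the actions. The cohomology of the base group is
\[
A=H^*(C_5^5;k)=\Lambda[e_0,\dots,e_4]\otimes k[z_0,\dots,z_4],\qquad |e_\nu|=1,\quad |z_\nu|=2,
\]
and $L$ permutes the indices.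

\emph{Reduction to invariants.} Restriction to the base group maps $H_P$ onto $A^T$. Its kernel $N$ is free of finite rank over a polynomial ring in two variables, namely the class $y$ inflated from $T$ and a lift of $\sigma=z_0z_1z_2z_3z_4$ (Section~\ref{sec:kernel}). So $N$ has local cohomology only in degree $2$, and the long exact sequence of $0\to N\to H_P\to A^T\to0$ gives $\mathcal{H}^i(H_P)\cong\mathcal{H}^i(A^T)$ for $i=3,4$.

\emph{The cohomology of $T$ with coefficients in $A$.} Let $B$ be the polynomial ring on the elementary symmetric polynomials $\sigma_1,\dots,\sigma_4,\sigma_5=\sigma$ in the $z_\nu$. It is fixed by $L$, and $A$ is free of finite rank over it, so $A$ has local cohomology only in degree $5$. The functor of $T$-invariants is not exact, and the modules $H^a=H^a(T;A)$ measure its failure. The group $T$ permutes the monomials in the $e_\nu$ and $z_\nu$ up to sign. A monomial spans a $T$-stable line only if it is $\sigma^c$ or $\xi\sigma^c$, where $\xi=e_0e_1e_2e_3e_4$, and $T$ fixes $\xi$ because a $5$-cycle is even. All other monomials generate free $kT$-modules, which have no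 cohomology in positive degrees. Hence
\[
H^a\cong H^a(T;k)\otimes\bigl(k[\sigma]\oplus k[\sigma]\xi\bigr)\qquad(a\ge1).
\]
Each of $\sigma_1,\dots,\sigma_4$ is a sum of free $T$-orbits of monomials and acts as zero on $H^a$. So $H^a$ is free of rank $2$ over $k[\sigma]$. Its only local cohomology is
\[
\mathcal{H}^1(H^a)\cong H^a(T;k)\otimes(E\oplus E\xi),\qquad E=k[\sigma,\sigma^{-1}]/k[\sigma].
\]

\emph{Dimension shifting.} Let $W\to k$ be a resolution by finitely generated free $kL$-modules and put $C^a=\operatorname{Hom}_{kT}(W_a,A)$. Each $C^a$ is a finite sum of copies of $A$, and $Q$ acts $B$-linearly on the complex $C^\bullet$. Let $Z^a$ and $I^a$ be the cocycles and the coboundaries in $C^a$, so that $Z^0=A^T$. There are exact sequences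
\[
0\to Z^a\to C^a\to I^{a+1}\to0\quad(a\ge0),\qquad 0\to I^a\to Z^a\to H^a\to0\quad(a\ge1).
\]
The first gives $\mathcal{H}^i(Z^a)\cong\mathcal{H}^{i-1}(I^{a+1})$ for $i\le4$. We climb up one degree at a time. As $I^a\subseteq C^a$, we have $\mathcal{H}^0(I^a)=0$, so $\mathcal{H}^1(Z^a)=0$. The module $\mathcal{H}^1(I^a)$ lies between $\mathcal{H}^0(H^a)=0$ and $\mathcal{H}^1(Z^a)=0$, so it vanishes, and $\mathcal{H}^2(Z^a)=0$. The exact sequence
\[
0=\mathcal{H}^1(Z^a)\to\mathcal{H}^1(H^a)\to\mathcal{H}^2(I^a)\to\mathcal{H}^2(Z^a)=0
\]
then yields $\mathcal{H}^3(Z^a)\cong\mathcal{H}^2(I^{a+1})\cong\mathcal{H}^1(H^{a+1})$. Finally $\mathcal{H}^2(H^1)=\mathcal{H}^3(H^1)=0$ gives $\mathcal{H}^4(Z^0)\cong\mathcal{H}^3(I^1)\cong\mathcal{H}^3(Z^1)$. Altogether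
\[
\mathcal{H}^3(A^T)\cong H^1(T;k)\otimes(E\oplus E\xi),\qquad\mathcal{H}^4(A^T)\cong H^2(T;k)\otimes(E\oplus E\xi).
\]
Both are nonzero, so $C_5\wr C_5$ has no gap.

\emph{The action of $Q$.} The element $q$ inverts $T$, so it acts as $-1$ on $H^1(T;k)=kx$ and on $H^2(T;k)=ky$. It fixes $\sigma$, and it fixes $\xi$ because $(1\,4)(2\,3)$ is even. So $q$ acts as $-1$ on $\mathcal{H}^3(H_P)$ and on $\mathcal{H}^4(H_P)$, and \eqref{eq:invariants} gives $\mathcal{H}^3(H_G)=\mathcal{H}^4(H_G)=0$. The ends of the range survive. Degree $5$ is the dimension. Degree $2$ comes from $N^Q$, which contains $y^2\neq0$, while $\mathcal{H}^i(A^T)=\mathcal{H}^i(Z^0)=0$ for $i\le2$.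

The general proof follows these four steps. A spectral sequence replaces the climb through the exact sequences, and the classes $1$ and $\xi$ are replaced by the $p$-fold tensor powers of a basis of $H_K$.

\section{The cohomology of $T$ with coefficients in $H^*(K^p)$}\label{sec:base}

We return to the general setting. Put $A=H^*(K^p;k)=H_K^{\otimes p}$, with factors indexed by $X=\{0,\dots,p-1\}$. Conjugation in $G$ gives an action of $L=G/K^p$ on the ring $A$. It permutes the factors with Koszul signs: interchanging adjacent homogeneous factors $u,u'$ introduces the sign $(-1)^{|u||u'|}$. We write $H^a(T)$ for $H^a(T;k)$.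

Choose a homogeneous basis $u_1,\dots,u_e$ of $H_K$ over $k[\zeta_1,\dots,\zeta_n]$. Since $H_K^0=k$ and the $\zeta_j$ have positive degree, exactly one basis element has degree $0$, and we may take $u_1=1$. The set $\mathcal{U}=\{\zeta^\alpha u_i\}$ is a $k$-basis of $H_K$ that is closed under multiplication by each $\zeta_j$. In the example the basis $u_1=1$, $u_2=e$ contained an element of each parity. This is no accident.

\begin{lemma}\label{lem:parity}
If $p$ is odd, then both parities occur among the degrees $|u_i|$.
\end{lemma}

\begin{proof}
The degree $|u_1|=0$ is even. Consider the universal coefficient sequences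
\[
0\to H^j(K;\mathbb{Z})\otimes k\to H^j(K;k)\to\operatorname{Tor}(H^{j+1}(K;\mathbb{Z}),k)\to0 .
\]
The groups $H^j(K;\mathbb{Z})$ are finite for $j\ge1$. As $n\ge1$, the ring $H_K$ is nonzero in some positive degree, so $H^j(K;\mathbb{Z})$ has an element of order $p$ for some $j\geq1$. Then $H^j(K;k)\ne0$ and $H^{j-1}(K;k)\ne0$, and one of $j$, $j-1$ is odd. Since the $\zeta_j$ have even degree, some $|u_i|$ is odd.
\end{proof}

\subsection{The $kT$-module $A$}

For a function $f:X\to\mathcal{U}$ let $u_f=f(0)\otimes\dots\otimes f(p-1)$. These tensors form a $k$-basis of $A$, and $g\,u_f=\pm u_{f\circ g^{-1}}$ for $g\in L$. Because $T$ is transitive of prime order, $f$ is either constant or has trivial stabilizer in $T$. In the second case the $p$ elements $t\,u_f$ lie on distinct basis lines, so these lines span a free $kT$-module of rank one. In the first case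
\begin{equation}\label{eq:sign}
g\,u^{\otimes p}=\operatorname{sgn}(g)^{|u|}\,u^{\otimes p}\qquad(g\in L,\ u\in\mathcal{U}),
\end{equation}
with no sign if $p=2$. For $p$ odd a $p$-cycle is even, so $T$ fixes $u^{\otimes p}$ for every $p$. Thus, as $kT$-modules,
\begin{equation}\label{eq:decomposition}
A=\bigoplus_{u\in\mathcal{U}}k\,u^{\otimes p}\ \oplus\ (\text{free}).
\end{equation}
The first summand depends on the basis and is neither a subring nor an ideal, so it does not show the module structure of $H^a(T;A)$. A canonical substitute is the quotient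
\[
\Theta=A^T/\operatorname{tr}_T(A),\qquad\operatorname{tr}_T(v)=\sum_{t\in T}tv .
\]
The trace is multiplication by $p=0$ on a trivial line, and it maps a free module onto its invariants. So $\Theta$ has the $k$-basis $[u^{\otimes p}]$, $u\in\mathcal{U}$. Since $c\operatorname{tr}_T(v)=\operatorname{tr}_T(cv)$ for $c\in A^T$, the image of the trace is an ideal of $A^T$. It is stable under $Q=L/T$, so $Q$ acts on $\Theta$.

\subsection{A polynomial ring fixed by $L$}

To compute local cohomology equivariantly we need a polynomial ring that is fixed by $L$ and over which $A$ is free. Let $\zeta_j^{(\nu)}\in A$ be $\zeta_j$ placed in the factor $\nu\in X$, and let $\sigma_{i,j}$ be the $i$-th elementary symmetric polynomial in $\{\zeta_j^{(\nu)}\}_{\nu\in X}$. For $p$ odd the $\zeta_j^{(\nu)}$ have even degree, so in all cases they are central in $A$ and $L$ permutes them without signs. Put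
\[
B=k[\sigma_{i,j}:1\le i\le p,\ 1\le j\le n]\subseteq A^L,\qquad B_0=k[\sigma_{p,1},\dots,\sigma_{p,n}]\subseteq B .
\]
The ring $A$ is free of finite rank over the polynomial ring $k[\zeta_j^{(\nu)}]$ in $pn$ variables. A polynomial ring in $p$ variables is free of rank $p!$ over the polynomial ring on the elementary symmetric polynomials; applying this for each $j$, we see that $B$ is a polynomial ring in $pn$ variables and that $A$ is free of finite rank over $B$. The group $L$ acts $B$-linearly on $A$, and the submodule $A^T$ is finitely generated over $B$. Let $B_+$ be the ideal of positive-degree elements of $B$.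

\begin{lemma}\label{lem:theta}
The elements $\sigma_{i,j}$ with $i<p$ act as zero on $\Theta$, and $\Theta$ is free over $B_0$ on the classes $\tau_i=[u_i^{\otimes p}]$, $1\le i\le e$. For $p$ odd, $q\,\tau_i=\operatorname{sgn}(q)^{|u_i|}\tau_i$ for $q\in Q$.
\end{lemma}

\begin{proof}
For $0<i<p$ the group $T$ acts freely on the $i$-element subsets of $X$. So $\sigma_{i,j}$ is the trace of a sum of orbit representatives and lies in the ideal $\operatorname{tr}_T(A)$. The element $\sigma_{p,j}=\zeta_j^{\otimes p}$ sends $[u^{\otimes p}]$ to $[(\zeta_ju)^{\otimes p}]$. Hence the products of monomials in $B_0$ with the $\tau_i$ are exactly the basis elements $[(\zeta^\alpha u_i)^{\otimes p}]$ of $\Theta$. The last claim is \eqref{eq:sign}.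
\end{proof}

\subsection{The modules $H^a(T;A)$}

Let $W\to k$ be a resolution by finitely generated free $kL$-modules. It is also a free $kT$-resolution, so $H^a(T;M)$ is the cohomology of $\operatorname{Hom}_{kT}(W,M)$ for a $kL$-module $M$. The formula $(gf)(w)=g\,f(g^{-1}w)$ defines an action of $L$ on this complex with $T$ acting trivially, and this is the standard action of $Q$ on $H^a(T;M)$. For $c\in A^T$ let $c_*:H^a(T)\to H^a(T;A)$ be induced by the $kT$-map $k\to A$, $1\mapsto c$.

\begin{lemma}\label{lem:Ha}
For $a\ge1$ the assignment $z\otimes[c]\mapsto c_*(z)$ is a $B$-linear and $Q$-equivariant isomorphism $H^a(T)\otimes\Theta\to H^a(T;A)$.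
\end{lemma}

\begin{proof}
The expression $c_*(z)$ is bilinear in $z$ and $c$. If $c=\operatorname{tr}_T(v)$, then $1\mapsto c$ factors as $k\to kT\to A$, $1\mapsto\sum_tt\mapsto\sum_ttv$. Free $kT$-modules have no cohomology in positive degrees, so $c_*=0$, and the map is well defined. As $W_a$ is finitely generated, cohomology commutes with direct sums, and \eqref{eq:decomposition} gives $H^a(T;A)=\bigoplus_uH^a(T;k\,u^{\otimes p})$. The map $(u^{\otimes p})_*$ is an isomorphism from $H^a(T)$ onto the summand indexed by $u$, so our map is bijective. For $\sigma\in B$ the map $(\sigma c)_*$ is $c_*$ followed by multiplication by $\sigma$ on the coefficients, which is $B$-linearity. For a cocycle $f\in\operatorname{Hom}_{kT}(W_a,k)$ and $g\in L$ we have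
\[
\bigl(g(c_*f)\bigr)(w)=g\bigl(f(g^{-1}w)\,c\bigr)=f(g^{-1}w)\,gc=\bigl((gc)_*(gf)\bigr)(w),
\]
which is equivariance.
\end{proof}

\begin{proposition}\label{prop:Ha}
Let $a\ge1$. Then $\mathcal{H}^i_{B_+}(H^a(T;A))=0$ for $i\ne n$, and $\mathcal{H}^n_{B_+}(H^a(T;A))^Q\ne0$ if and only if $m\mid\lceil a/2\rceil$.
\end{proposition}

\begin{proof}
Let $E=\mathcal{H}^n_{(\sigma_{p,1},\dots,\sigma_{p,n})}(B_0)$. It is nonzero, and $Q$ acts trivially on it. By Lemmas~\ref{lem:parameters} and~\ref{lem:theta}, $\mathcal{H}^i_{B_+}(\Theta)$ is zero for $i\neq n$ and equals $\bigoplus_iE\otimes k\tau_i$ in degree $n$. By Lemma~\ref{lem:Ha}, $\mathcal{H}^i_{B_+}(H^a(T;A))=0$ for $i\ne n$ and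
\begin{equation}\label{eq:HnHa}
\mathcal{H}^n_{B_+}(H^a(T;A))\cong\bigoplus_{i=1}^eH^a(T)\otimes E\otimes k\tau_i
\end{equation}
as $kQ$-modules. If $p=2$, then $Q=1$, $m=1$ and this module is nonzero.

Let $p$ be odd and let $\omega:Q\to k^\times$ be the inclusion. For $x\in\operatorname{Hom}(T,k)$ we have $(qx)(t)=x(q^{-1}t)=q^{-1}x(t)$, so $Q$ acts on $x$ by $\omega^{-1}$, and on $y=\beta x$ by the same character because the Bockstein is natural. The line $H^a(T)$ is spanned by $y^{a/2}$ for $a$ even and by $xy^{(a-1)/2}$ for $a$ odd. In both cases $Q$ acts on it by $\chi_a=\omega^{-\lceil a/2\rceil}$. So $Q$ acts on the $i$-th summand of \eqref{eq:HnHa} by the character $\chi_a\operatorname{sgn}^{|u_i|}$, and there are nonzero invariants if and only if one of these characters is trivial. By Lemma~\ref{lem:parity} this means $\chi_a\in\{1,\operatorname{sgn}|_Q\}$. The characters $1$ and $\operatorname{sgn}|_Q$ are exactly those that are trivial on $\ker(\operatorname{sgn}|_Q)=Q\cap\mathrm{Alt}_p$, since this subgroup has index at most $2$. It is cyclic of order $m$ and $\omega$ is faithful on it, so $\chi_a$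 is trivial on it if and only if $m\mid\lceil a/2\rceil$.
\end{proof}

\section{Local cohomology of the invariants $A^T$}\label{sec:invariants}

We know the local cohomology of $A$ and of $H^a(T;A)$ for $a\ge1$, and we want that of $H^0(T;A)=A^T$. The two operations, cohomology of $T$ and local cohomology at $B_+$, are computed by commuting complexes. Applying them in the two possible orders gives two spectral sequences with the same limit, and the comparison determines the unknown row.

\begin{proposition}\label{prop:AT}
Let $i<pn$. If $i\le n+1$, then $\mathcal{H}^i_{B_+}(A^T)=0$. If $i\ge n+2$, then there is a $Q$-equivariant isomorphism $\mathcal{H}^i_{B_+}(A^T)\cong\mathcal{H}^n_{B_+}(H^{i-n-1}(T;A))$.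
\end{proposition}

\begin{proof}
Let $\check{C}$ be the \v{C}ech complex of $B$ on the $\sigma_{i,j}$, and consider the first-quadrant double complex
\[
D^{i,a}=\check{C}^i\otimes_B\operatorname{Hom}_{kT}(W_a,A).
\]
The action of $Q$ on $\operatorname{Hom}_{kT}(W,A)$ is $B$-linear because $B\subseteq A^L$, so $Q$ acts on $D$.

First take cohomology in the direction of $i$. The module $\operatorname{Hom}_{kT}(W_a,A)$ is a finite sum of copies of $A$, hence free of finite rank over $B$, and its local cohomology is concentrated in degree $i=pn$. Therefore $H^j(\operatorname{Tot}D)=0$ for $j<pn$.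

Now take cohomology first in the direction of $a$. Since $\check{C}^i$ is flat, this gives $\check{C}^i\otimes_BH^a(T;A)$ and a $Q$-equivariant spectral sequence
\[
E_2^{i,a}=\mathcal{H}^i_{B_+}(H^a(T;A))\Rightarrow H^{i+a}(\operatorname{Tot}D),\qquad d_r:E_r^{i,a}\to E_r^{i+r,a-r+1}.
\]
By Proposition~\ref{prop:Ha} the page $E_2$ is concentrated on the row $a=0$ and the column $i=n$. Let $r\ge2$. A differential $d_r$ that starts in the row $a=0$ has target in a negative row and is zero. A differential that starts at $(n,a)$ with $a\ge1$ has target in the column $n+r\ne n$, so it can be nonzero only if the target is in the row $0$, that is, if $r=a+1$. Hence each position of the page meets at most one possibly nonzero differential, and these differentials are maps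
\[
d_{a+1}:\mathcal{H}^n_{B_+}(H^a(T;A))\to\mathcal{H}^{n+a+1}_{B_+}(A^T),\qquad a\ge1 .
\]
All terms $E_\infty$ of total degree less than $pn$ vanish. Let $i<pn$. If $i\le n+1$, no differential reaches $(i,0)$, so $\mathcal{H}^i_{B_+}(A^T)=E_\infty^{i,0}=0$. If $i\ge n+2$, put $a=i-n-1\ge1$. The cokernel of $d_{a+1}$ is $E_\infty^{i,0}=0$, and its kernel is $E_\infty^{n,a}$, of total degree $i-1<pn$, which is also zero.
\end{proof}

\section{The kernel of restriction to the base group}\label{sec:kernel}

It remains to pass from $A^T$ to $H_P$. The tool is the Lyndon--Hochschild--Serre spectral sequence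
\[
E_2^{s,t}=H^s(T;A^t)\Rightarrow H_P^{s+t}
\]
of the extension $1\to K^p\to P\to T\to1$. We recall its standard properties. There is a filtration $H_P=F^0\supseteq F^1\supseteq\cdots$ with $F^sH_P^j=0$ for $s>j$ and $F^s/F^{s+1}=E_\infty^{s,*}$. It satisfies $F^sF^{s'}\subseteq F^{s+s'}$, the induced product on $E_\infty$ comes from that on $E_2$, and the product of $E_2^{s,t}$ and $E_2^{s',t'}$ is $(-1)^{ts'}$ times the cup product induced by the multiplication $A\otimes A\to A$. The edge map $H_P\to E_\infty^{0,*}\subseteq E_2^{0,*}=A^T$ is restriction to $K^p$, and the edge map $H^s(T)=E_2^{s,0}\to E_\infty^{s,0}=F^sH_P^s$ is inflation.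

\begin{lemma}[Nakaoka]\label{lem:collapse}
The spectral sequence collapses: $E_2=E_\infty$.
\end{lemma}

\begin{proof}
Let $F\to k$ be a resolution by finitely generated free $kK$-modules and put $C=\operatorname{Hom}_{kK}(F,k)$. The complex $F^{\otimes p}$ is a free resolution of $k$ over $kK^p$, and $P$ acts on it, with $T$ permuting the factors with Koszul signs. Regard $W$ as a complex of $kP$-modules through $P\to T$. For a $kP$-module $M$ we have $kT\otimes M\cong\operatorname{Ind}_{K^p}^P\operatorname{Res}M$, so $W\otimes F^{\otimes p}$ is a free $kP$-resolution of $k$. Thus $H_P$ is the cohomology of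
\[
\operatorname{Hom}_{kP}(W\otimes F^{\otimes p},k)=\operatorname{Hom}_{kT}\bigl(W,\operatorname{Hom}_{kK^p}(F^{\otimes p},k)\bigr)=\operatorname{Hom}_{kT}(W,C^{\otimes p}).
\]
The filtration by $W$-degree gives the Lyndon--Hochschild--Serre spectral sequence. Indeed, the usual construction uses a projective $kP$-resolution $F'$ in place of $F^{\otimes p}$, and a $kP$-linear chain map $F'\to F^{\otimes p}$ over $k$ is a homotopy equivalence over $kK^p$, so it induces an isomorphism on $E_1$.

Choose cocycles representing a homogeneous basis of $H_K$. This defines a quasi-isomorphism $\iota:H_K\to C$, where $H_K$ has zero differential. Because the same map is used in every factor, $\iota^{\otimes p}:A\to C^{\otimes p}$ is $T$-equivariant, and it is a quasi-isomorphism by the K\"unneth formula. As $W_s$ is free over $kT$, the map $\operatorname{Hom}_{kT}(W,A)\to\operatorname{Hom}_{kT}(W,C^{\otimes p})$ induces an isomorphism of spectral sequences from $E_1$ on. In the source the only differential is the one coming from $W$, which is $d_1$, so $d_r=0$ for $r\ge2$.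
\end{proof}

Consequently restriction maps $H_P$ onto $A^T$, with kernel $N=F^1$. Restriction commutes with conjugation by elements of $G$, so
\begin{equation}\label{eq:ses}
0\to N\to H_P\to A^T\to0
\end{equation}
is a $Q$-equivariant exact sequence of finitely generated $H_G$-modules on which $Q$ acts $H_G$-linearly. Taking invariants gives the exact sequence
\begin{equation}\label{eq:sesQ}
0\to N^Q\to H_G\to A^L\to0 .
\end{equation}
In particular the $\sigma_{i,j}$ lift to homogeneous elements of $R_G$. Since $A^T$ is finite over $B$, Lemma~\ref{lem:parameters} applied to these lifts gives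
\begin{equation}\label{eq:BvsG}
\mathcal{H}^i(A^T)\cong\mathcal{H}^i_{B_+}(A^T),
\end{equation}
and this isomorphism is $Q$-equivariant because it is natural for $R_G$-linear maps.

The collapse describes only the associated graded module of $N$, and local cohomology does not in general pass from $\operatorname{gr}N$ to $N$ unchanged. Freeness over a polynomial ring does, and this is all that is needed.

\begin{proposition}\label{prop:N}
$\mathcal{H}^i(N)=0$ for $i\ne n+1$, and $\mathcal{H}^{n+1}(N)^Q\ne0$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:collapse} and~\ref{lem:Ha}, $\operatorname{gr}N=\bigoplus_{s\ge1}H^s(T;A)=H^{\ge1}(T)\otimes\Theta$. Choose homogeneous elements $\pi_j\in H_P$ restricting to $\sigma_{p,j}$, and denote the inflation of $y\in H_T$ to $P$ again by $y$. It has degree and filtration $\delta$, where $\delta=2$ for $p$ odd and $\delta=1$ for $p=2$. The elements $\pi_j$ and $y$ lie in $R_P$, so the polynomial ring $R'=k[\pi_1,\dots,\pi_n,y]$ on these symbols acts on $N$, and no signs occur in products with them. Give $\pi_j$ filtration $0$ and $y$ filtration $\delta$.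

The class of $\pi_j$ in $E_\infty^{0,*}=A^T$ is $\sigma_{p,j}$, and cup product with an element of $H^0(T;A)$ is multiplication on the coefficients. So $\pi_j$ acts on $\operatorname{gr}N$ as $\sigma_{p,j}$ on the factor $\Theta$. The class of $y$ in $E_\infty^{\delta,0}$ is $1_*(y)$, and $1_*(y)\cup c_*(z)=c_*(yz)$ by naturality of cup products in the coefficients. So $y$ acts by multiplication on the factor $H^{\ge1}(T)$. By (G4) this factor is free over $k[y]$, on $x,y$ if $p$ is odd and on $y$ if $p=2$. By Lemma~\ref{lem:theta}, $\Theta$ is free of finite rank over $B_0$. Hence $\operatorname{gr}N$ is free of finite rank over $R'$, on a basis that is homogeneous for both degree and filtration.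

Lift each basis element to an element of $N$ of the same degree and filtration. The lifts define an $R'$-linear map $\varphi:\Phi\to N$ from a finitely generated free module. Filter $\Phi$ by adding the filtrations of the monomials and of the generators. Then $\varphi$ is filtered and $\operatorname{gr}\varphi$ is an isomorphism. In each degree both filtrations are finite, so $\varphi$ is an isomorphism by induction on the filtration. Thus $N$ is free of finite rank over a polynomial ring in $n+1$ variables, and Lemma~\ref{lem:parameters} over $R_P$ gives the first claim.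

By Lemma~\ref{lem:invariants}, $\mathcal{H}^i(N^Q)=\mathcal{H}^i(N)^Q$, which vanishes for $i\ne n+1$. By (L2) it suffices to show that $N^Q\ne0$. Inflation $H_T\to H_P$ is $Q$-equivariant, and it is injective because $P\to T$ is split. It maps positive-degree classes into $N$ because the composite $K^p\to P\to T$ is trivial. Since $Q$ acts on $y$ by a character, $y^{|Q|}$ is a nonzero element of $N^Q$.
\end{proof}

\section{The set $S(K\wr L)$}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:formula}]
In \eqref{eq:sesQ}, the module $N^Q$ has local cohomology only in degree $n+1$, so $\dim N^Q=n+1\le pn$. The ring $A^L$ contains $B$ and is finite over it, so $\dim A^L=pn$. Hence $\dim H_G=pn$ and $pn\in S(G)$ by (L2).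

Take $Q$-invariants in the long exact local cohomology sequence of \eqref{eq:ses}. By \eqref{eq:invariants} we obtain the exact sequence
\[
\mathcal{H}^{i-1}(A^T)^Q\to\mathcal{H}^i(N)^Q\to\mathcal{H}^i(H_G)\to\mathcal{H}^i(A^T)^Q\to\mathcal{H}^{i+1}(N)^Q .
\]
The terms with $N$ are given by Proposition~\ref{prop:N}, and those with $A^T$ by \eqref{eq:BvsG} and Proposition~\ref{prop:AT}.

Let $i\le n$. Then $\mathcal{H}^i(N)=0$, and $\mathcal{H}^i(A^T)=0$ because $i\le n<pn$. So $\mathcal{H}^i(H_G)=0$.

Let $i=n+1$. Since $\mathcal{H}^n(A^T)=0$, the nonzero module $\mathcal{H}^{n+1}(N)^Q$ embeds in $\mathcal{H}^{n+1}(H_G)$. So the depth is $n+1$.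

Let $n+2\le i<pn$ and put $a=i-n-1\ge1$. Then $\mathcal{H}^i(N)=\mathcal{H}^{i+1}(N)=0$, so
\[
\mathcal{H}^i(H_G)\cong\mathcal{H}^i(A^T)^Q\cong\mathcal{H}^n_{B_+}(H^a(T;A))^Q .
\]
By Proposition~\ref{prop:Ha} this is nonzero if and only if $m\mid\lceil a/2\rceil$. This proves the formula for $S(G)$.

If $m=1$, every $i$ with $n+1\le i\le pn$ lies in $S(G)$. If $m\ge2$, then $p$ is odd and $(p-1)/2\ge m\ge2$, so $p\ge5$ and $pn\ge5n>n+2$. For $a=1$ we have $\lceil a/2\rceil=1$, which is not divisible by $m$, so $\mathcal{H}^{n+2}(H_G)=0$ with $n+1<n+2<pn$. For $p\ge5$ the choice $Q=(\mathbb{F}_p^\times)^2$ gives $m=(p-1)/2\ge2$. For $p=2$ we have $m=1$ by definition, and for $p=3$ because $m$ divides $(p-1)/2=1$.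
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
After conjugation the normal subgroup $C_p$ of $L$ is $T$. The normalizer of $T$ in $\Sigma_p$ is the affine group $T\rtimes\mathbb{F}_p^\times$, so $L=T\rtimes Q$ with $Q=(\mathbb{F}_p^\times)^2$, the subgroup of order $(p-1)/2$. Apply Theorem~\ref{thm:formula} with $K=C_p$, $n=1$ and $m=(p-1)/2$. If $a\ge1$ and $2+a<p$, then $a\le p-3$, which is even, so
\[
1\le\lceil a/2\rceil\le(p-3)/2<m .
\]
Hence $m\nmid\lceil a/2\rceil$, and $S(C_p\wr L)=\{2,p\}$.
\end{proof}

\begin{remark}\label{rem:hypotheses}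
The Cohen--Macaulay hypothesis on $H_K$ was used twice: it makes $A$ free over $B$, which gives the vanishing of the limit in Proposition~\ref{prop:AT}, and it makes $\Theta$ free over $B_0$, which concentrates the higher rows of that spectral sequence in one column and makes $N$ free. The hypothesis $n\ge1$ was used in Lemma~\ref{lem:parity} and in the inequalities $n<pn$ and $n+1\le pn$. For $n=0$ the dimension formula fails: if $K=1$, then $H_G=H_L$ has dimension $1$.

Lemma~\ref{lem:parity} is the reason why $m$ and not $|Q|$ enters the formula, and it is what rules out $p=3$. Take $p=3$, $K=C_3^2$ and $Q=\{\pm1\}$, so that the depth is $3$, the dimension is $6$, and the degrees $4,5$ correspond to $a=1,2$. As in Section~\ref{sec:example}, the element $-1$ acts as $-1$ on $H^1(T)$ and $H^2(T)$. But it is now a transposition of $X$, so it also acts as $-1$ on $\tau_i$ for $|u_i|$ odd. The two signs cancel, and $S(G)=\{3,4,5,6\}$. Finally, a $p$-group in our family has $Q=1$ and $m=1$, so the family contains no $p$-group with a gap.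
\end{remark}

\section{Larger permutation groups, symmetric groups and products}\label{sec:extensions}

\begin{proof}[Proof of Theorem~\ref{thm:extensions}(1)]
The group $N_{L'}(T)$ lies in $T\rtimes\mathbb{F}_p^\times$ and contains $T$, which is regular on $X$. So $N_{L'}(T)=T\rtimes Q$, where $Q\le\mathbb{F}_p^\times$ is the stabilizer of $0$. As $p^2$ does not divide $p!$, the group $T$ is a Sylow $p$-subgroup of $L'$, and the index $|L':N_{L'}(T)|$ is prime to $p$. Put $G=K\wr(T\rtimes Q)$ as before and $G'=K\wr L'$. Then $|G':G|$ is prime to $p$. Lemma~\ref{lem:summand} and Theorem~\ref{thm:formula} give $S(G')\subseteq S(G)$, $\dim H_{G'}=pn$ and $\operatorname{depth}H_{G'}\ge n+1$.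

A direct summand may have larger depth than the whole module, so equality needs an argument. We show that the splitting by the transfer respects the sequence \eqref{eq:sesQ}. Let $N'\subseteq H_{G'}$ be the kernel of restriction to $K^p$; the corresponding kernel for $G$ is $N^Q$. Restriction from $G'$ to $G$ maps $N'$ into $N^Q$. The subgroup $K^p$ is normal in $G'$ and contained in $G$, so the double cosets $K^pgG$ are the cosets $gG$, and the double coset formula reads
\[
\operatorname{res}_{K^p}\operatorname{tr}_G^{G'}(v)=\sum_{gG\in G'/G}g\cdot\operatorname{res}_{K^p}(v),\qquad v\in H_G .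
\]
Hence the transfer maps $N^Q$ into $N'$. It follows that, as $H_{G'}$-modules, $N'$ is a direct summand of $N^Q$ and $H_{G'}/N'$ is a direct summand of $H_G/N^Q=(A^T)^Q$. By Proposition~\ref{prop:N}, $\mathcal{H}^i(N')=0$ for $i\ne n+1$. By Proposition~\ref{prop:AT} and Lemma~\ref{lem:invariants}, $\mathcal{H}^n(H_{G'}/N')=0$, so $\mathcal{H}^{n+1}(N')$ embeds in $\mathcal{H}^{n+1}(H_{G'})$.

It remains to see that $N'\neq0$, for then $\mathcal{H}^{n+1}(N')\ne0$ by (L2). Inflation $H_{L'}\to H_{G'}$ is injective because $G'\to L'$ is split, and it maps $H_{L'}^{>0}$ into $N'$. Moreover $H_{L'}^{>0}\ne0$, since the infinite-dimensional ring $H_T$ is finite over $H_{L'}$ by (G1). So the depth is $n+1$.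

Now let $L'=\Sigma_p$ and $n=1$. Then $Q=\mathbb{F}_p^\times$ and $m=(p-1)/2$, which are the values of $n$ and $m$ in the proof of Theorem~\ref{thm:answer}, so $S(G)=\{2,p\}$. The set $S(G')$ is contained in $\{2,p\}$ and contains the depth $2$ and the dimension $p$, so $S(G')=\{2,p\}$. This applies to $K=C_p$. It also applies to $K=\Sigma_p$. By Swan's theorem, if a Sylow $p$-subgroup of a finite group is abelian, then the cohomology of the group is the ring of invariants of the normalizer on the cohomology of the Sylow subgroup. So $H_{\Sigma_p}=H_T^{\mathbb{F}_p^\times}$. The group $\mathbb{F}_p^\times$ acts on $y^c$ by $\omega^{-c}$ and on $xy^c$ by $\omega^{-c-1}$, so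
\[
H_{\Sigma_p}=\Lambda[xy^{p-2}]\otimes k[y^{p-1}],
\]
which is free of rank $2$ over $k[y^{p-1}]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:extensions}(2)]
The subgroup $\Sigma_p\wr\Sigma_p\le\Sigma_{p^2}$ of permutations preserving a partition into $p$ blocks of size $p$ has order $(p!)^{p+1}$. Both $(p!)^{p+1}$ and $(p^2)!$ have $p$-adic valuation $p+1$, so the index is prime to $p$. By Lemma~\ref{lem:summand} and part (1), $S(\Sigma_{p^2})\subseteq\{2,p\}$ and the dimension is $p$, so $p\in S(\Sigma_{p^2})$.

For the degree $2$, let $E=C_p^2$ act regularly on $p^2$ points. A permutation $g$ commuting with $E$ is determined by the image of one point, because $E$ is transitive, and some element of the abelian group $E$ commutes with $E$ and gives that point the same image. So $E$ is its own centralizer in $\Sigma_{p^2}$. An elementary abelian subgroup containing $E$ centralizes $E$, so $E$ is a maximal elementary abelian $p$-subgroup. By (G3) there is a minimal prime of dimension $2$. A minimal prime of $R_\Gamma$ is minimal in the support of the faithful module $H_\Gamma$, hence an associated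 prime, and (L3) gives $2\in S(\Sigma_{p^2})$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:extensions}(3)]
By Lemma~\ref{lem:product} and induction, $S(\Gamma^\ell)$ consists of the sums of $\ell$ terms each equal to $2$ or $p$. A sum with $j$ terms equal to $p$ is $2(\ell-j)+pj=2\ell+j(p-2)$. Consecutive elements differ by $p-2$, so there are $\ell$ gaps, each consisting of $p-3$ integers. Groups $\Gamma$ with $S(\Gamma)=\{2,p\}$ exist by Theorem~\ref{thm:answer}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Cameron}
James C. Cameron, \emph{On the Duflot filtration for equivariant cohomology rings and applications to group cohomology}, arXiv:1711.05832 (2017).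

\end{thebibliography}
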